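# Association schemes that no cyclotomic field splits

## 1. A commutative scheme on $3pq$ points with no cyclotomic splitting field

Throughout, $\zeta_m=e^{2\pi i/m}$, number fields are subfields of $\mathbb{C}$, and $\zeta=\zeta_p$.

**Construction.** Let $p\ge 3$ be a prime and $q\equiv 1\pmod p$ a prime power. Let $\operatorname{ind}:\mathbb{F}_q^\times\to\mathbb{Z}_p$ be a surjective homomorphism, so that $\chi(x)=\zeta^{\operatorname{ind}x}$ is a character of $\mathbb{F}_q^\times$ of order $p$. Since $p$ is odd and $2\operatorname{ind}(-1)=\operatorname{ind}(1)=0$, we have $\operatorname{ind}(-1)=0$. Fix $e_0,e_1,e_2\in\mathbb{Z}_p\setminus\{0\}$ with $e_0+e_1+e_2=0$, for instance $(1,1,-2)$; indices of $e$ are read mod $3$. Put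
$$X=\mathbb{Z}_3\times\mathbb{F}_q\times\mathbb{Z}_p .$$
For $u=(k,x,a)$, $v=(l,y,b)$ in $X$ and $j\in\mathbb{Z}_p$, say that $(u,v)$ belongs to

* $T_j$ if $l=k$, $x=y$, $b-a=j$;
* $U_j$ if $l=k$, $x\ne y$, $b-a=j$;
* $V_j$ if $l=k+1$, $x\ne y$, $b-a=e_k\operatorname{ind}(y-x)+j$;
* $V_j^*$ if $(v,u)\in V_j$ (so $l=k-1$ and $x\neq y$);
* $M$ if $l=k+1$, $x=y$; and $M^*$ if $l=k-1$, $x=y$.

Let $S$ be the set of these $4p+2$ relations.

**Theorem 1.** Let $p\ge 5$ be prime and let $q\equiv 1\pmod p$ be prime. Then $(X,S)$ is a commutative association scheme of rank $4p+2$ on $3pq$ points, and no cyclotomic field is a splitting field of its rational adjacency algebra $\mathbb{Q}S$. In particular, for $p=5$, $q=11$ there is such a scheme on $165$ points, of rank $22$. Hence the following question has a negative answer: does $\mathbb{Q}S$ have, for every finite association scheme $(X,S)$, a splitting field contained in some cyclotomic field $\mathbb{Q}(\zeta_m)$?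

The question is taken from Allen Herman, "The Terwilliger algebras of doubly regular tournaments", arXiv:2404.11560 (2024). In Section 10 we sharpen Theorem 1: we determine the smallest splitting field, and we pass to a symmetric scheme of rank $12$ on the same $165$ points. First we say what the words mean.

## 2. Adjacency algebras, their characters, and splitting fields

**Definition (association scheme).** Let $X$ be a finite nonempty set and $S=\{s_0,\dots,s_d\}$ a partition of $X\times X$ into nonempty relations. The pair $(X,S)$ is an association scheme of rank $d+1$ if: $s_0=\{(x,x):x\in X\}$; for each $s\in S$ the transpose $s^*=\{(y,x):(x,y)\in s\}$ lies in $S$; and for all $i,j,k$ there is a nonnegative integer $p_{ij}^k$ such that for every $(x,y)\in s_k$ exactly $p_{ij}^k$ elements $z$ satisfy $(x,z)\in s_i$ and $(z,y)\in s_j$.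

Let $A_i$ be the $01$-matrix of $s_i$. The third axiom says $A_iA_j=\sum_k p_{ij}^kA_k$. So $\mathbb{Q}S=\bigoplus_i\mathbb{Q}A_i\subseteq M_{|X|}(\mathbb{Q})$ is an algebra, the rational adjacency algebra, and it is closed under transposition. The scheme is commutative if this algebra is, and symmetric if $s^*=s$ for all $s$.

The algebra $\mathbb{Q}S$ is semisimple. Indeed, if $A\ne0$ lay in its radical, so would $AA^T$, which would then be nilpotent. A nilpotent real symmetric matrix is $0$, but $\operatorname{tr}(AA^T)>0$. The argument uses only closure under transposition.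

*Example (the pentagon).* On $\mathbb{Z}_5$ let $s_1$ be "differ by $\pm1$" and $s_2$ "differ by $\pm2$". With $C$ the cyclic shift, $A_1=C+C^{-1}$ and $A_2=C^2+C^{-2}$, so $A_1^2=2I+A_2$, $A_1A_2=A_1+A_2$, $A_2^2=2I+A_1$. This is a symmetric scheme of rank $3$.

*Example (a group).* For a finite group $H$ let $s_h=\{(x,xh):x\in H\}$. Then $A_gA_h=A_{gh}$, so $\mathbb{Q}S\cong\mathbb{Q}H$.

**Definition (splitting field).** A field $K\supseteq\mathbb{Q}$ is a splitting field of $\mathbb{Q}S$ (or "splits" it) if $K\otimes_{\mathbb{Q}}\mathbb{Q}S$ is isomorphic to a direct sum of full matrix algebras $M_n(K)$.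

If $K$ splits $\mathbb{Q}S$ and $K\subseteq K'$, then $K'$ splits it too, because $K'\otimes_KM_n(K)=M_n(K')$. So "some splitting field lies in $\mathbb{Q}(\zeta_m)$" and "$\mathbb{Q}(\zeta_m)$ is a splitting field" say the same thing.

*Example.* For the pentagon, $A_1^2+A_1-I=I+A_1+A_2$ is the all-ones matrix, which kills the vectors of coordinate sum $0$. So $A_1$ has eigenvalues $2$ and $\frac{-1\pm\sqrt5}{2}$, and $\mathbb{Q}S\cong\mathbb{Q}\oplus\mathbb{Q}(\sqrt5)$. A field $K\subseteq\mathbb{C}$ splits it exactly when $\sqrt5\in K$, and $\sqrt5\in\mathbb{Q}(\zeta_5)$.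

Our scheme is commutative, and for commutative algebras splitting is a statement about eigenvalues. The next two lemmas make this precise. Algebra homomorphisms are unital.

**Lemma 2.** Let $\mathcal{A}\subseteq M_n(\mathbb{C})$ be a commutative subalgebra containing $I$ and closed under $A\mapsto A^*$ (conjugate transpose). Then $\mathbb{C}^n$ has a basis of common eigenvectors of $\mathcal{A}$; every algebra homomorphism $f:\mathcal{A}\to\mathbb{C}$ has the form $Aw=f(A)w$ for a common eigenvector $w$; and $f(A^*)=\overline{f(A)}$. Moreover $\mathcal{A}$ has exactly $\dim\mathcal{A}$ homomorphisms to $\mathbb{C}$.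

*Proof.* The elements of $\mathcal{A}$ are commuting normal matrices, so they are simultaneously diagonalizable by a unitary matrix. Let $w_1,\dots,w_n$ be a basis of common eigenvectors, $Aw_i=f_i(A)w_i$. Suppose $f\ne f_i$ for every $i$. Choose $A_i\in\mathcal{A}$ with $f(A_i)\ne f_i(A_i)$ and put $B=\prod_i(A_i-f_i(A_i)I)\in\mathcal{A}$. Then $Bw_i=0$ for all $i$, so $B=0$; but $f(B)=\prod_i(f(A_i)-f_i(A_i))\neq0$, a contradiction. So $f=f_i$ for some $i$. With $w=w_i$ we get $f(A)\langle w,w\rangle=\langle Aw,w\rangle=\langle w,A^*w\rangle=\overline{f(A^*)}\langle w,w\rangle$. Finally, $\mathcal{A}$ is isomorphic to a subalgebra of the algebra of diagonal matrices, so it has no nonzero nilpotents and is isomorphic to $\mathbb{C}^{\dim\mathcal{A}}$, whose homomorphisms to $\mathbb{C}$ are the coordinate projections. $\square$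

A $\mathbb{Q}$-algebra homomorphism $f:\mathbb{Q}S\to\mathbb{C}$ extends uniquely to the $\mathbb{C}$-span $\mathcal{A}\cong\mathbb{C}\otimes\mathbb{Q}S$ of the $A_i$. So for commutative $S$, Lemma 2 describes all such $f$.

**Lemma 3.** Let $B$ be a finite-dimensional commutative semisimple $\mathbb{Q}$-algebra and $K\subseteq\mathbb{C}$ a field. Then $K$ splits $B$ if and only if $f(B)\subseteq K$ for every $\mathbb{Q}$-algebra homomorphism $f:B\to\mathbb{C}$.

*Proof.* Suppose $K$ splits $B$. As $K\otimes B$ is commutative, all matrix sizes are $1$ and $K\otimes B\cong K^m$. Extend $f$ to the $K$-algebra homomorphism $K^m\to\mathbb{C}$. It sends the standard idempotents $\epsilon_1,\dots,\epsilon_m$ to elements of $\{0,1\}$ with sum $1$, so exactly one, say $\epsilon_i$, goes to $1$. For $x=(x_1,\dots,x_m)$ we get $f(x)=f(x\epsilon_i)=f(x_i\epsilon_i)=x_i\in K$.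

Conversely, write $B=\prod_iF_i$ with number fields $F_i=\mathbb{Q}[x]/(g_i)$, $g_i$ irreducible. Each complex root of $g_i$ is the image of $x$ under some homomorphism $B\to F_i\to\mathbb{C}$, so it lies in $K$. Thus $g_i$ is a product of distinct linear factors over $K$, and $K\otimes F_i=K[x]/(g_i)\cong K^{\deg g_i}$. $\square$

So a commutative $\mathbb{Q}S$ has a smallest splitting field inside $\mathbb{C}$, generated by all values $f(A_i)$. Theorem 1 says that for our scheme some eigenvalue of some adjacency matrix lies in no cyclotomic field.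

## 3. Rank at most three, orbitals, and regular abelian groups

Where could a noncyclotomic eigenvalue come from? Three natural families give none.

*Rank at most $3$.* The row sum of a matrix in $\mathbb{Q}S$ is constant, because the all-ones vector is a common eigenvector. So $\mathbb{Q}S$ has a homomorphism onto $\mathbb{Q}$, hence $\mathbb{Q}S=\mathbb{Q}\oplus B$ with $\dim B\le2$. A noncommutative semisimple algebra has dimension at least $4$, so $B$ is $0$, $\mathbb{Q}$, $\mathbb{Q}\oplus\mathbb{Q}$ or a quadratic field. Quadratic fields lie in cyclotomic fields. So rank at most $3$ gives no counterexample.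

*Orbitals.* The standard source of schemes is a transitive group $G$ on $X$, with $S$ the set of orbits of $G$ on $X\times X$. Such a scheme is called Schurian. (The pentagon is one, for the dihedral group of order $10$.) One would first search here, and the search stops at a classical theorem. A matrix commutes with the permutation matrices of $G$ exactly when it is constant on orbitals, so $\mathbb{Q}S=\operatorname{End}_{\mathbb{Q}G}(\mathbb{Q}X)$. By Brauer's theorem $K=\mathbb{Q}(\zeta_{\exp G})$ splits $\mathbb{Q}G$. So $KX\cong\bigoplus_iW_i^{m_i}$ with pairwise nonisomorphic absolutely simple $W_i$, and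
$$K\otimes\mathbb{Q}S=\operatorname{End}_{KG}(KX)\cong\bigoplus_iM_{m_i}(K).$$
Hence a counterexample must be non-Schurian.

*Regular abelian groups.* Suppose next only that an abelian group $H$ acts regularly on $X$ and preserves each relation. Identify $X$ with $H$; then $s_i=\{(x,y):y-x\in D_i\}$ for some $D_i\subseteq H$. For a character $\theta$ of $H$,
$$(A_i\theta)(x)=\sum_{t\in D_i}\theta(x+t)=\theta(x)\sum_{t\in D_i}\theta(t).$$
The characters form a basis of common eigenvectors, so the scheme is commutative, and by Lemmas 2 and 3 the field $\mathbb{Q}(\zeta_{\exp H})$ splits $\mathbb{Q}S$. This happens, for instance, when one tries to build noncyclotomic eigenvalues from the relations "$x\neq y$, $b-a=\operatorname{ind}(y-x)+j$" on $\mathbb{F}_q\times\mathbb{Z}_p$. Translations by $H=\mathbb{F}_q\times\mathbb{Z}_p$ preserve them, and the eigenvalues are sums of roots of unity, among them the Gauss sums $\sum_t\chi^s(t)\theta(t)$ with $\theta$ an additive character.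

## 4. Three Gauss sums around a cycle

The way past this is to keep $\mathbb{F}_q\times\mathbb{Z}_p$ acting by translations, but with three orbits instead of one. Then a common isotypic space of the translations has dimension $3$, and an adjacency matrix acts on it by a $3\times3$ matrix whose eigenvalues need not be sums of roots of unity. The following computation explains the design of $V_j$.

Let $\ell$ be the characteristic of $\mathbb{F}_q$, $\theta_b(x)=\zeta_\ell^{\operatorname{Tr}(bx)}$ for $b\in\mathbb{F}_q$, and $g(\psi)=\sum_{t}\psi(t)\theta_1(t)$ for a nontrivial multiplicative character $\psi$, with $\psi(0)=0$. Replacing $t$ by $t/b$ shows $\sum_t\psi(t)\theta_b(t)=\overline{\psi(b)}\,g(\psi)$ for $b\ne0$.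

Take three nontrivial characters $\psi_0,\psi_1,\psi_2$ and let $\beta$ be the $3q\times3q$ matrix with entry $\psi_k(y-x)$ at position $((k,x),(k+1,y))$, and $0$ elsewhere. Let $b\ne0$ and $w(k,x)=v_k\theta_b(x)$. Then
$$(\beta w)(k,x)=\sum_y\psi_k(y-x)\,v_{k+1}\theta_b(y)=v_{k+1}\,\overline{\psi_k(b)}\,g(\psi_k)\,\theta_b(x).$$
So on the $3$-dimensional space $W_b$ of such vectors $\beta$ acts as a weighted cyclic shift, with weights $\overline{\psi_k(b)}g(\psi_k)$ at $(k,k+1)$. Its cube is the product of the weights times the identity: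
$$\beta^3\big|_{W_b}=\overline{(\psi_0\psi_1\psi_2)(b)}\;g(\psi_0)g(\psi_1)g(\psi_2).\tag{1}$$
The eigenvalues are now cube roots of a product of three Gauss sums. If $\psi_0\psi_1\psi_2=1$, this product does not depend on $b$, so that $\beta$ has few eigenvalues and there is hope that it generates a small algebra. For $\psi_k=\chi^{se_k}$ this is the condition $e_0+e_1+e_2=0$. If the three characters coincide, the cube root is $g(\psi_0)$ itself, up to a cube root of unity, and we have gained nothing. For $p\ge5$ they cannot coincide, since $3e=0$ forces $e=0$ in $\mathbb{Z}_p$.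

Two things must now be proved: that the relations form a scheme (Sections 5 to 7), and that the cube root really escapes all cyclotomic fields (Sections 8 and 9).

## 5. Fourier transform in the $\mathbb{Z}_p$-coordinate

In Sections 5 to 8, $p\ge3$ is any prime and $q\equiv1\pmod p$ any prime power.

The easy axioms come first. The $4p+2$ relations are nonempty, and they partition $X\times X$: the values of $l-k\in\{0,1,-1\}$ and of "$x=y$ or not" separate the six families, and within the families $T,U,V,V^*$ the index $j$ is determined by the pair. The diagonal is $T_0$; and $T_j^*=T_{-j}$, $U_j^*=U_{-j}$, while $V_j,V_j^*$ and $M,M^*$ are swapped. Only the intersection numbers remain. We write the adjacency matrices with the same letters as the relations.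

Let $C$ be the $p\times p$ cyclic shift, $C_{a,b}=1$ iff $b=a+1$; then $(C^m)_{a,b}=1$ iff $b=a+m$. View a matrix on $X$ as a $3q\times3q$ matrix of $p\times p$ blocks, indexed by pairs $((k,x),(l,y))$. The blocks of $T_j$, $U_j$ are $C^j$ or $0$; the block of $V_j$ at $((k,x),(k+1,y))$, $x\ne y$, is $C^{e_k\operatorname{ind}(y-x)+j}$; the nonzero blocks of $M$ are all-ones, that is $I+C+\dots+C^{p-1}$. So all adjacency matrices lie in $M_{3q}(\mathbb{C}[C])$.

For $s\in\mathbb{Z}_p$ let $\Phi_s:M_{3q}(\mathbb{C}[C])\to M_{3q}(\mathbb{C})$ be the algebra homomorphism induced by $C\mapsto\zeta^s$. Since $\mathbb{C}[C]\cong\mathbb{C}[x]/(x^p-1)\cong\mathbb{C}^p$, the map $\Phi=(\Phi_s)_s$ is an isomorphism onto $\bigoplus_sM_{3q}(\mathbb{C})$. Since $C^T=C^{-1}$, we have $\Phi_s(A^T)=\Phi_s(A)^*$ for real $A$.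

Let $N$ be the all-ones $q\times q$ matrix, $\mathbf N=I_3\otimes N$, let $P$ be the $3\times3$ shift ($P_{k,k+1}=1$), and let $\beta_s$ be supported on positions $((k,x),(k+1,y))$, $x\neq y$, with entries $\chi^{se_k}(y-x)$. Reading off the blocks,
$$\Phi_s(T_j)=\zeta^{sj}I,\quad\Phi_s(U_j)=\zeta^{sj}(\mathbf N-I),\quad\Phi_s(V_j)=\zeta^{sj}\beta_s,\quad\Phi_s(V_j^*)=\zeta^{-sj}\beta_s^*.\tag{2}$$
Since $\sum_i\zeta^{si}=0$ for $s\ne0$,
$$\Phi_s(M)=\Phi_s(M^*)=0\ (s\ne0),\quad\Phi_0(M)=pP\otimes I,\quad\Phi_0(M^*)=pP^2\otimes I,\quad\beta_0=P\otimes(N-I).\tag{3}$$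
This is why $M$ is not divided according to $b-a$: it then disappears from every $\Phi_s$ with $s\ne0$, where only $I,\mathbf N,\beta_s,\beta_s^*$ remain.

## 6. The relation $\beta_s^2=c_s\beta_s^*$

We show that these four matrices span a commutative algebra.

**Lemma 4.** Let $s\ne0$, $\psi_k=\chi^{se_k}$ with $\psi_k(0)=0$, and $c_s=\sum_{t\in\mathbb{F}_q}\psi_0(t)\psi_1(1-t)\in\mathbb{Z}[\zeta]$. Then

1. $\beta_s\beta_s^*=\beta_s^*\beta_s=qI-\mathbf N$;
2. $\beta_s\mathbf N=\mathbf N\beta_s=0$;
3. $\beta_s^2=c_s\beta_s^*$ and $(\beta_s^*)^2=\bar c_s\beta_s$;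
4. $c_s\bar c_s=q$ and $\beta_s^3=c_s(qI-\mathbf N)$.

*Proof.* Each $\psi_k$ is nontrivial, because $p$ is prime and $se_k\ne0$. Also $\psi_0\psi_1\psi_2=1$ and $\psi_k(-1)=1$.

**Part 1.** The matrix $\beta_s\beta_s^*$ is supported on pairs $((k,x),(k,z))$, with entry $\sum_y\psi_k(y-x)\overline{\psi_k(y-z)}$. For $x=z$ this is $q-1$. For $x\ne z$, the ratio $\frac{y-x}{y-z}=1+\frac{z-x}{y-z}$ is injective in $y\ne z$ and omits the value $1$; so as $y$ runs over $\mathbb{F}_q\setminus\{x,z\}$ it runs over $\mathbb{F}_q^\times\setminus\{1\}$. The entry is $\sum_{r\ne0,1}\psi_k(r)=-1$. These are the entries of $qI-\mathbf N$. The entry of $\beta_s^*\beta_s$ at $((k+1,x),(k+1,z))$ is $\sum_y\overline{\psi_k(x-y)}\psi_k(z-y)$, and the same substitution evaluates it.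

**Part 2.** The row and column sums of each nonzero block of $\beta_s$ are $\sum_{x\in\mathbb{F}_q^\times}\psi_k(x)=0$.

**Part 3.** The matrix $\beta_s^2$ is supported on positions $((k,x),(k+2,z))$, with entry $\sum_y\psi_k(y-x)\psi_{k+1}(z-y)$. For $z=x$ this is $\sum_y(\psi_k\psi_{k+1})(y-x)$, using $\psi_{k+1}(-1)=1$, and it vanishes because $\psi_k\psi_{k+1}=\psi_{k+2}^{-1}\ne1$. For $z\ne x$ put $y=x+(z-x)t$, so $y-x=(z-x)t$ and $z-y=(z-x)(1-t)$. The entry becomes
$$(\psi_k\psi_{k+1})(z-x)\,c^{(k)}=\overline{\psi_{k+2}(z-x)}\,c^{(k)},\qquad c^{(k)}=\sum_t\psi_k(t)\psi_{k+1}(1-t).$$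
On the other side, since $k=(k+2)+1$ in $\mathbb{Z}_3$, the entry of $\beta_s^*$ at $((k,x),(k+2,z))$ is the conjugate of the entry of $\beta_s$ at $((k+2,z),(k,x))$, namely $\overline{\psi_{k+2}(x-z)}=\overline{\psi_{k+2}(z-x)}$, and it is $0$ for $z=x$.

It remains to see that $c^{(k)}$ does not depend on $k$. In $c^{(k+1)}=\sum_{t\ne0,1}\psi_{k+1}(t)\psi_{k+2}(1-t)$ substitute $t=(u-1)/u$. This is a bijection of $\mathbb{F}_q\setminus\{0,1\}$ with inverse $u=1/(1-t)$, and $1-t=1/u$. The summand becomes
$$\psi_{k+1}(u-1)\,(\psi_{k+1}\psi_{k+2})^{-1}(u)=\psi_{k+1}(1-u)\,\psi_k(u),$$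
so $c^{(k+1)}=c^{(k)}$. As $c^{(0)}=c_s$, we get $\beta_s^2=c_s\beta_s^*$. Taking adjoints gives the second identity.

**Part 4.** Compute $\beta_s^2(\beta_s^2)^*$ twice. By part 3 it equals $|c_s|^2\beta_s^*\beta_s=|c_s|^2(qI-\mathbf N)$. By parts 1 and 2 it equals $\beta_s(qI-\mathbf N)\beta_s^*=q\beta_s\beta_s^*=q(qI-\mathbf N)$. Since $qI-\mathbf N\ne0$, $|c_s|^2=q$. Finally $\beta_s^3=\beta_s^2\beta_s=c_s\beta_s^*\beta_s=c_s(qI-\mathbf N)$. $\square$

Compare with (1). For $b\ne0$ the values of $\theta_b$ sum to $0$, so $\mathbf N$ kills $W_b$, and $\beta_s^3$ acts on $W_b$ by $qc_s$. Hence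
$$qc_s=g(\psi_0)g(\psi_1)g(\psi_2).\tag{4}$$

*Example ($p=3$, $q=4$).* Write $\mathbb{F}_4=\{0,1,\alpha,\alpha^2\}$ with $1+\alpha=\alpha^2$, and take all $e_k=1$, $s=1$. Then $c_1=\chi(\alpha)\chi(\alpha^2)+\chi(\alpha^2)\chi(\alpha)=2$, so $c_1\bar c_1=4=q$ and $qc_1=8$. Also $g(\chi)=\chi(1)-\chi(\alpha)-\chi(\alpha^2)=2$, because $\operatorname{Tr}(1)=0$ and $\operatorname{Tr}(\alpha)=\operatorname{Tr}(\alpha^2)=1$; and $2^3=8$, as (4) predicts.

*Example ($p=5$, $q=11$, $e=(1,1,-2)$).* Let $\operatorname{ind}$ be the exponent to base $2$, mod $5$. For $t=1,2,\dots,10$ it takes the values $0,1,3,2,4,4,2,3,1,0$. For $t=2,\dots,10$ the element $1-t$ is $10,9,8,7,6,5,4,3,2$, and $\operatorname{ind}(t)+\operatorname{ind}(1-t)$ is $1,4,0,1,3,1,0,4,1$ mod $5$. Hence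
$$c_1=2+4\zeta+\zeta^3+2\zeta^4 .$$
The coefficient vector $(2,4,0,1,2)$ has cyclic autocorrelations $25$ at shift $0$ and $14$ at every other shift, so $c_1\bar c_1=25+14(\zeta+\zeta^2+\zeta^3+\zeta^4)=11$, as it should.

## 7. The intersection numbers from a dimension count

The next step turns Lemma 4 into the third scheme axiom without counting a single intersection number.

**Proposition 5.** $(X,S)$ is a commutative association scheme of rank $4p+2$ on $3pq$ points.

*Proof.* Let $\mathcal{A}$ be the $\mathbb{C}$-span of the $4p+2$ adjacency matrices, which are linearly independent because their supports are disjoint and nonempty. Put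
$$\mathcal{B}_0=\operatorname{span}\{P^i\otimes I,\ P^i\otimes N:\ i=0,1,2\},\qquad\mathcal{B}_s=\operatorname{span}\{I,\mathbf N,\beta_s,\beta_s^*\}\quad(s\ne0).$$

**Step 1. The dimensions are $6$ and $4$.** The matrices $P^i\otimes I$, $P^i\otimes(N-I)$ are nonzero with disjoint supports, and so are $I,\mathbf N-I,\beta_s,\beta_s^*$.

**Step 2. $\Phi(\mathcal{A})=\bigoplus_s\mathcal{B}_s$.** By (2) and (3), $\Phi$ maps $\mathcal{A}$ into $\bigoplus_s\mathcal{B}_s$. The map $\Phi$ is injective, and $\dim\bigoplus_s\mathcal{B}_s=6+4(p-1)=4p+2=\dim\mathcal{A}$. So the image is everything.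

**Step 3. Each $\mathcal{B}_s$ is a commutative algebra.** For $\mathcal{B}_0$ this is clear from $P^3=I$ and $N^2=qN$. For $s\ne0$, $\mathbf N^2=q\mathbf N$; the products of $\mathbf N$ with $\beta_s,\beta_s^*$ in either order are $0$, by Lemma 4(2) and its adjoint; and $\beta_s\beta_s^*=\beta_s^*\beta_s=qI-\mathbf N$, $\beta_s^2=c_s\beta_s^*$, $(\beta_s^*)^2=\bar c_s\beta_s$.

**Step 4. Intersection numbers.** By Steps 2 and 3, $\mathcal{A}$ is a commutative algebra. So for any two adjacency matrices $A_iA_j=\sum_kc_kA_k$ with $c_k\in\mathbb{C}$. The $A_k$ are $01$-matrices with disjoint supports, so $c_k$ is the entry of $A_iA_j$ at any position in $s_k$. That entry is the number of $z$ with $(x,z)\in s_i$, $(z,y)\in s_j$. Thus $c_k$ is a nonnegative integer, independent of $(x,y)\in s_k$, and equals $p_{ij}^k$. The other axioms were checked in Section 5. $\square$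

## 8. All characters, and a cube root of $qc_s$ among them

By Lemma 3 we need the values of all homomorphisms $\mathbb{Q}S\to\mathbb{C}$.

**Lemma 6.** The $\mathbb{Q}$-algebra homomorphisms $f:\mathbb{Q}S\to\mathbb{C}$ are exactly the following $4p+2$ maps.

* Type A, for $\eta$ with $\eta^3=1$ and $n\in\{0,q\}$: $T_j\mapsto1$, $U_j\mapsto n-1$, $V_j\mapsto\eta(n-1)$, $V_j^*\mapsto\eta^{-1}(n-1)$, $M\mapsto p\eta$, $M^*\mapsto p\eta^{-1}$.
* Type B, for $s\ne0$: $T_j\mapsto\zeta^{sj}$, $U_j\mapsto(q-1)\zeta^{sj}$, and $V_j,V_j^*,M,M^*\mapsto0$.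
* Type C, for $s\ne0$ and $\lambda$ with $\lambda^3=qc_s$: $T_j\mapsto\zeta^{sj}$, $U_j\mapsto-\zeta^{sj}$, $V_j\mapsto\zeta^{sj}\lambda$, $V_j^*\mapsto\zeta^{-sj}\bar\lambda$, and $M,M^*\mapsto0$. Here $\bar\lambda=\lambda^2/c_s$.

*Proof.* Extend $f$ to $\mathcal{A}\cong\bigoplus_s\mathcal{B}_s$. The identities of the summands are orthogonal idempotents with sum $1$, so exactly one of them goes to $1$, and $f=g\circ\Phi_s$ for one $s$ and one homomorphism $g:\mathcal{B}_s\to\mathbb{C}$. Each $\mathcal{B}_s$ is commutative, contains $I$ and is closed under adjoints, so Lemma 2 applies to it.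

If $s=0$, then $g(P\otimes I)=\eta$ with $\eta^3=1$, and $g(\mathbf N)=n$ with $n^2=qn$. Since $\beta_0=(P\otimes I)(\mathbf N-I)$, formulas (2) and (3) give type A.

If $s\ne0$, again $g(\mathbf N)\in\{0,q\}$. If $g(\mathbf N)=q$, then $\beta_s\mathbf N=\beta_s^*\mathbf N=0$ forces $g(\beta_s)=g(\beta_s^*)=0$, and we get type B. If $g(\mathbf N)=0$, put $\lambda=g(\beta_s)$. By Lemma 4(4), $\lambda^3=qc_s$; by Lemma 4(3), $\lambda^2=c_sg(\beta_s^*)$; and $g(\beta_s^*)=\bar\lambda$ by Lemma 2. This is type C.

So every $f$ is on the list. The maps on the list are pairwise distinct, since $T_1$ detects $s$, then $M$ detects $\eta$, $U_0$ detects $n$ and separates B from C, and $V_0$ detects $\lambda$. There are $6+(p-1)+3(p-1)=4p+2$ of them. By Lemma 2, applied to the algebra $\mathcal{A}$, there are exactly $\dim\mathcal{A}=4p+2$ homomorphisms. So all maps on the list occur. $\square$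

If $E$ is a cyclotomic field that splits $\mathbb{Q}S$, then Lemma 3 and type C with $s=1$ give $\lambda\in E$ for a $\lambda$ with $\lambda^3=qc_1$. Theorem 1 is thereby reduced to a statement in number theory.

## 9. No cyclotomic cube root of $qc_1$

From here on $p\ge5$, $F=\mathbb{Q}(\zeta_p)$ and $F'=\mathbb{Q}(\zeta_{3p})$.

*Valuations alone.* Let $q$ be prime. The obvious plan is to show by valuations that $qc_1$ is not a cube. Since $q>p\ge5$, $q$ does not divide $3p$, so it is unramified in $F'$. If $v$ is the normalized valuation at a prime of $F'$ above $q$, then $v(c_1)+v(\bar c_1)=v(q)=1$ with both terms nonnegative integers. So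
$$v(qc_1)=1+v(c_1)\in\{1,2\},\tag{5}$$
and $qc_1$ is not a cube in $F'$. But we must exclude cube roots in $\mathbb{Q}(\zeta_m)$ for every $m$. If $q^a$, $a\ge1$, is the exact power of $q$ dividing $m$, the ramification index of $q$ in $\mathbb{Q}(\zeta_m)$ is $q^{a-1}(q-1)$. When $3\nmid q-1$, this index is prime to $3$ and the plan works; $q=11$ is such a case. When $3\mid q-1$, for instance $p=5$ and $q=31$, all valuations of $qc_1$ above $q$ become divisible by $3$ once $q\mid m$, and the plan gives nothing.

The obstacle is real. For $p=3$, $q=7$, (5) holds by the same computation in $\mathbb{Q}(\zeta_3)$, so $qc_1$ is not a cube there. Yet the $e_k$ are then all equal, and (4) says $qc_1=g(\psi_0)^3$ with $g(\psi_0)\in\mathbb{Q}(\zeta_{21})$. A non-cube in $F'$ can have a cyclotomic cube root, so the proof must use that $\mathbb{Q}(\zeta_m)$ is abelian over $\mathbb{Q}$, and must use $p\neq3$.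

*A quotient that descends.* Move $\lambda$ by an automorphism $\tau$ that inverts $\zeta_p$ but fixes $\zeta_3$. Because the Galois group is abelian, every automorphism over $F'$ multiplies $\lambda$ and $\tau(\lambda)$ by the same cube root of unity. So $\tau(\lambda)/\lambda$ comes down to $F'$, where $q$ is unramified, and valuations can be used there.

**Lemma 7.** Let $p\ge5$ be prime and $q\equiv1\pmod p$ a prime power. If a cube root $\lambda$ of $qc_1$ lies in a cyclotomic field, then $\bar c_1/c_1$ is a cube in $F'$.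

*Proof.* Let $\lambda\in E=\mathbb{Q}(\zeta_m)$. Enlarging $m$ we may assume $3p\mid m$, so $F'\subseteq E$. Write $c=c_1$; note $\lambda\ne0$.

**Step 1. Choose $\tau$.** Since $p\ne3$, $\operatorname{Gal}(F'/\mathbb{Q})\cong(\mathbb{Z}/3)^\times\times(\mathbb{Z}/p)^\times$, and restriction $\operatorname{Gal}(E/\mathbb{Q})\to\operatorname{Gal}(F'/\mathbb{Q})$ is onto. So there is $\tau\in\operatorname{Gal}(E/\mathbb{Q})$ with $\tau(\zeta_p)=\zeta_p^{-1}$ and $\tau(\zeta_3)=\zeta_3$. As $c\in\mathbb{Z}[\zeta_p]$, $\tau(c)=\bar c$.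

**Step 2. $\lambda$ and $\tau(\lambda)$ transform alike over $F'$.** Let $\rho\in\operatorname{Gal}(E/F')$. Since $\lambda^3=qc\in F'$, $\rho(\lambda)=\varepsilon\lambda$ with $\varepsilon^3=1$. Since $\operatorname{Gal}(E/\mathbb{Q})$ is abelian and $\tau$ fixes $\zeta_3$,
$$\rho(\tau\lambda)=\tau(\rho\lambda)=\tau(\varepsilon)\tau(\lambda)=\varepsilon\,\tau(\lambda).$$

**Step 3. Descend.** So $\mu=\tau(\lambda)/\lambda$ is fixed by $\operatorname{Gal}(E/F')$, that is, $\mu\in F'$, and $\mu^3=\tau(qc)/(qc)=\bar c/c$. $\square$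

For $p=3$ the proof stops in Step 1: nothing both inverts and fixes $\zeta_3$.

**Proof of Theorem 1.** By Proposition 5, $(X,S)$ is a commutative scheme of rank $4p+2$ on $3pq$ points. Suppose a cyclotomic field $E$ splits $\mathbb{Q}S$. As we saw after Lemma 6, $E$ contains a cube root of $qc_1$. By Lemma 7 there is $\mu\in F'$ with $\mu^3=\bar c_1/c_1$. Let $v$ be the normalized valuation at a prime of $F'$ above $q$. Since $q$ is unramified in $F'$, $v(c_1)+v(\bar c_1)=1$ with both terms nonnegative integers, so $\{v(c_1),v(\bar c_1)\}=\{0,1\}$ and $v(\bar c_1/c_1)=\pm1$. But $v(\mu^3)\in3\mathbb{Z}$, a contradiction. For $p=5$, $q=11$ we get $3pq=165$ and $4p+2=22$. $\blacksquare$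

*The valuations by hand for $p=5$, $q=11$.* The four primes of $\mathbb{Z}[\zeta_5]$ above $11$ are the kernels of $\mathbb{Z}[\zeta_5]\to\mathbb{F}_{11}$ with $\zeta\mapsto4,5,9,3$, the elements of order $5$. The images of $c_1=2+4\zeta+\zeta^3+2\zeta^4$ are
$$2+16+9+6=33\equiv0,\quad2+20+4+18=44\equiv0,\quad2+36+3+10=51\equiv7,\quad2+12+5+8=27\equiv5 .$$
Complex conjugation swaps $4\leftrightarrow3$ and $5\leftrightarrow9$, and indeed $c_1$ lies in exactly one prime of each pair. The valuations of $11c_1$ at the four primes are $2,2,1,1$.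

## 10. The smallest splitting field and its Galois group

For $s\in\mathbb{Z}_p\setminus\{0\}$ let $\sigma_s\in\operatorname{Gal}(F/\mathbb{Q})$ be $\zeta_p\mapsto\zeta_p^s$. From the definition of $c_s$, $c_s=\sigma_s(c_1)$; in particular $c_{-s}=\bar c_s$. Choose $\lambda_s$ with $\lambda_s^3=qc_s$.

If $(X,S)$ is a commutative scheme, its symmetrization has the classes $s\cup s^*$, $s\in S$. For example, the pentagon is the symmetrization of the scheme of the group $\mathbb{Z}_5$.

**Theorem 8.** Let $p\ge5$ be prime and $q\equiv1\pmod p$ any prime power.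

(a) A field $K\subseteq\mathbb{C}$ splits $\mathbb{Q}S$ if and only if $K\supseteq L:=F'(\lambda_s:s\in\mathbb{Z}_p\setminus\{0\})$.

(b) $[L:F']=3^r$ with $0\le r\le\frac{p-1}2$; $\operatorname{Gal}(L/F')$ is the commutator subgroup of $\operatorname{Gal}(L/\mathbb{Q})$, so $F'$ is the largest cyclotomic subfield of $L$. Thus either $qc_1$ is a cube in $F'$ and $L=F'$, or $L$ is contained in no cyclotomic field.

(c) If $q$ is prime, $r\ge1$. If $q$ is prime and $p=5$, then $r=2$ and $[L:\mathbb{Q}]=72$.

(d) If $r\ge1$, the symmetrization of $S$ is a symmetric association scheme whose rational adjacency algebra has no cyclotomic splitting field. For $p=5$, $q=11$ it has $165$ points and rank $12$.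

(e) For every $n$ there is a commutative scheme whose smallest splitting field in $\mathbb{C}$ has degree at least $9^n$ over its largest cyclotomic subfield.

We use one textbook fact, from Kummer theory: if a field $k$ of characteristic $0$ contains $\zeta_3$ and $W\le k^\times/k^{\times3}$ is the subgroup generated by the classes of $a_1,\dots,a_m\in k^\times$, then $k(\sqrt[3]{a_1},\dots,\sqrt[3]{a_m})/k$ is an abelian Galois extension of exponent dividing $3$ and of degree $|W|$.

**Proof of (a).** By Lemma 3, $K$ splits $\mathbb{Q}S$ if and only if $K$ contains all values in Lemma 6. Those values all lie in $L$: type A values lie in $\mathbb{Q}(\zeta_3)$, type B values in $F$, and for type C, $\lambda$ is a cube root of unity times $\lambda_s$ and $\bar\lambda=\lambda^2/c_s$. Conversely they generate $L$: type A gives $M\mapsto p\zeta_3$, type B gives $T_1\mapsto\zeta^s$, and type C gives $V_0\mapsto\lambda_s$ for each $s\ne0$. $\square$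

**Proof of (b).** *Step 1: the degree.* By Kummer theory $[L:F']=|W|=3^r$, where $W\le F'^\times/F'^{\times3}$ is generated by the classes of the $qc_s$ and $r=\dim_{\mathbb{F}_3}W$. Since $(qc_s)(qc_{-s})=q^2c_s\bar c_s=q^3$, the classes of $qc_s$ and $qc_{-s}$ are inverse to each other. So $(p-1)/2$ classes generate $W$, and $r\le\frac{p-1}2$.

*Step 2: $L/\mathbb{Q}$ is Galois.* $L$ is generated by $\zeta_{3p}$ and all cube roots of all the $qc_s$, and the set $\{qc_s\}$ is stable under Galois conjugation. So $L$ is a splitting field of a polynomial over $\mathbb{Q}$.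

*Step 3: an automorphism that inverts $A=\operatorname{Gal}(L/F')$.* Let $\tilde\tau\in\operatorname{Gal}(L/\mathbb{Q})$ fix $\zeta_3$ and invert $\zeta_p$; it exists because $p\ne3$. Then $(\tilde\tau^{-1}\lambda_s)^3=q\bar c_s=q^2/c_s=(q/\lambda_s)^3$, so $\tilde\tau^{-1}\lambda_s=\varepsilon'q/\lambda_s$ with $\varepsilon'^3=1$. Let $a\in A$ with $a\lambda_s=\varepsilon\lambda_s$, $\varepsilon^3=1$. As $a$ fixes $\varepsilon'$ and $\tilde\tau$ fixes $\varepsilon$,
$$\tilde\tau a\tilde\tau^{-1}\lambda_s=\tilde\tau\big(\varepsilon^{-1}\varepsilon'q/\lambda_s\big)=\varepsilon^{-1}\,\tilde\tau(\tilde\tau^{-1}\lambda_s)=\varepsilon^{-1}\lambda_s=a^{-1}\lambda_s.$$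
This holds for every $s$. Both $\tilde\tau a\tilde\tau^{-1}$ and $a^{-1}$ are trivial on $F'$, because $F'/\mathbb{Q}$ is Galois. Hence $\tilde\tau a\tilde\tau^{-1}=a^{-1}$.

*Step 4: the commutator subgroup.* By Step 3, $\tilde\tau a\tilde\tau^{-1}a^{-1}=a^{-2}=a$, since $a^3=1$. So every $a\in A$ is a commutator and $A\subseteq\operatorname{Gal}(L/\mathbb{Q})'$. Since $F'/\mathbb{Q}$ is abelian, $\operatorname{Gal}(L/\mathbb{Q})'\subseteq A$. Hence equality. The fixed field $F'$ of $A$ is therefore the largest subfield of $L$ that is abelian over $\mathbb{Q}$. It is cyclotomic, and every cyclotomic field is abelian, so it is the largest cyclotomic subfield.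

*Step 5: the dichotomy.* If $qc_1$ is a cube in $F'$, apply automorphisms of $F'$ extending the $\sigma_s$: all $qc_s$ are cubes in $F'$, and $L=F'$. Otherwise $r\ge1$, so $A\ne1$ and $\operatorname{Gal}(L/\mathbb{Q})$ is not abelian. Subfields of cyclotomic fields are abelian over $\mathbb{Q}$, so $L$ lies in none. $\square$

**Proof of (c).** Let $q$ be prime. By (5), $qc_1$ is not a cube in $F'$, so $r\ge1$. Now let $p=5$. We show that the classes of $qc_1$ and $qc_2$ are independent, by looking at two primes of $F$ above $q$.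

Put $\sigma=\sigma_2$. It generates $\operatorname{Gal}(F/\mathbb{Q})$, which is cyclic of order $4$, and $\sigma^2=\sigma_{-1}$ is complex conjugation. Let $\mathfrak{q}$ be a prime of $F$ above $q$ and $v_i$ the normalized valuation at $\sigma^i\mathfrak{q}$, so $v_i(\sigma x)=v_{i-1}(x)$. As $q$ is unramified,
$$1=v_i(q)=v_i(c_1)+v_i(\sigma^2c_1)=v_i(c_1)+v_{i-2}(c_1).$$
So one of $v_i(c_1),v_{i-2}(c_1)$ is $0$ and the other is $1$. Let $\epsilon_i\in\{\pm1\}$ be $v_i(qc_1)=1+v_i(c_1)$ mod $3$; it is $1$ or $-1$ according as $v_i(c_1)$ is $0$ or $1$. Hence $\epsilon_{i-2}=-\epsilon_i$, so also $\epsilon_{i+2}=-\epsilon_i$. The pairs $(v_0,v_1)$ mod $3$ of $qc_1$ and of $qc_2=\sigma(qc_1)$ are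
$$(\epsilon_0,\epsilon_1)\quad\text{and}\quad(\epsilon_{-1},\epsilon_0)=(-\epsilon_1,\epsilon_0),$$
with determinant $\epsilon_0^2+\epsilon_1^2=2\ne0$ in $\mathbb{F}_3$.

Suppose $(qc_1)^a(qc_2)^b$ is a cube in $F'$. Since $F'/F$ is unramified above $q$, valuations of $F'$ above $v_0,v_1$ restrict to $v_0,v_1$ on $F$. So $v_0$ and $v_1$ of this element are divisible by $3$, and the determinant forces $a\equiv b\equiv0\pmod 3$. Hence $r\ge2$; by (b) $r\le2$. So $r=2$ and $[L:\mathbb{Q}]=[F':\mathbb{Q}]\cdot9=8\cdot9=72$. $\square$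

**Proof of (d).** *Step 1: the symmetrization is a scheme.* If $A,B$ are symmetric elements of the commutative algebra $\mathbb{Q}S$, then $(AB)^T=BA=AB$. So the symmetric elements form a subalgebra, spanned by the $01$-matrices of the classes $s\cup s^*$. As in Step 4 of Proposition 5, closure under multiplication makes the structure constants nonnegative integers, the intersection numbers. For $p=5$ the classes are $3$ from the $T_j$, $3$ from the $U_j$, $5$ of the form $V_j\cup V_j^*$, and $M\cup M^*$, so the rank is $3+3+5+1=12$; for $q=11$ there are $165$ points.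

*Step 2: no cube root of $qc_1$ is cyclotomic.* Since $r\ge1$, $qc_1$ is not a cube in $F'$, by Step 5 of (b). If a cube root of $qc_1$ were in a cyclotomic field, Lemma 7 would make $\bar c_1/c_1=q/c_1^2=q^3/(qc_1)^2$ a cube in $F'$. Then $(qc_1)^2$ would be a cube in $F'$, and so would $qc_1=(qc_1)^3/(qc_1)^2$, a contradiction.

*Step 3: recover $\lambda$ from symmetric values.* Suppose a cyclotomic field splits the symmetrization; enlarge it to a cyclotomic field $E\ni\zeta_p$. Restrict the type C homomorphism with $s=1$ to the symmetric subalgebra. It sends $V_j+V_j^*$ to $\zeta^j\lambda+\zeta^{-j}\bar\lambda$. The symmetrized algebra is commutative and semisimple (Section 2), so Lemma 3 puts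
$$\lambda+\bar\lambda\quad\text{and}\quad\zeta\lambda+\zeta^{-1}\bar\lambda$$
in $E$. The determinant of this linear system in $(\lambda,\bar\lambda)$ is $\zeta^{-1}-\zeta\ne0$, so $\lambda\in E$, contrary to Step 2. $\square$

**Proof of (e).** Take distinct primes $q_1,\dots,q_n\equiv1\pmod5$ (there are infinitely many, by Dirichlet's theorem) and the corresponding schemes $(X_i,S_i)$ with $p=5$. Their direct product has point set $X_1\times\dots\times X_n$ and relations $s_1\times\dots\times s_n$. Its adjacency matrices are Kronecker products and the intersection numbers multiply, so it is a commutative scheme with algebra $\mathbb{Q}S_1\otimes\dots\otimes\mathbb{Q}S_n$.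

*Step 1: the smallest splitting field is the compositum.* Homomorphisms of the tensor product to $\mathbb{C}$ are the products $f_1\otimes\dots\otimes f_n$. Their values generate the compositum $\Lambda$ of the fields $L_i$ of the factors. By Lemma 3, $\Lambda$ is the smallest splitting field.

*Step 2: $[\Lambda:F']=9^n$ with $F'=\mathbb{Q}(\zeta_{15})$.* Write $c_s^{(i)}$ for the numbers $c_s$ of the $i$-th factor. Since the classes for $s$ and $-s$ are inverse, $\Lambda$ is obtained from $F'$ by adjoining cube roots of the $2n$ elements $q_ic_1^{(i)},q_ic_2^{(i)}$. Suppose $\prod_i(q_ic_1^{(i)})^{a_i}(q_ic_2^{(i)})^{b_i}$ is a cube in $F'$. For $i\neq j$ the elements $q_ic^{(i)}_s$ are units at the primes above $q_j$, because $c_s^{(i)}\bar c_s^{(i)}=q_i$. So at these primes only the factor $i=j$ contributes, and the valuation argument of (c) gives $a_j\equiv b_j\equiv0\pmod 3$. Thus the $2n$ classes are independent, and the degree is $3^{2n}=9^n$.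

*Step 3: $F'$ is the largest cyclotomic subfield of $\Lambda$.* $\Lambda/\mathbb{Q}$ is Galois, as a compositum of Galois extensions. Let $\tilde\tau\in\operatorname{Gal}(\Lambda/\mathbb{Q})$ fix $\zeta_3$ and invert $\zeta_5$. For each $i$ and $s$, a cube root $\lambda_s^{(i)}$ of $q_ic_s^{(i)}$ satisfies $\tilde\tau^{-1}\lambda_s^{(i)}=\varepsilon'q_i/\lambda_s^{(i)}$ with $\varepsilon'^3=1$, as in Step 3 of (b). The computation there shows $\tilde\tau a\tilde\tau^{-1}=a^{-1}$ for all $a\in\operatorname{Gal}(\Lambda/F')$, a group of exponent $3$. Step 4 of (b) then applies word for word. $\square$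

*Example ($r=0$ for a prime power).* In (c) primality of $q$ cannot be dropped. Let $p=5$ and $q=16$. Since $2$ has order $4$ modulo $5$, $(2)$ is the only prime of $\mathbb{Z}[\zeta_5]$ above $2$; its valuation $v$ is invariant under conjugation. From $c_1\bar c_1=16$ we get $2v(c_1)=4$, so $c_1=4u$ with $u$ a unit, since no other prime divides $c_1$. All conjugates of $u$ have absolute value $1$, because $|c_s|=4$ for all $s\neq0$. By Kronecker's theorem $u$ is a root of unity in $\mathbb{Q}(\zeta_5)$, so $u=\pm\zeta^i$. Then $qc_1=\pm64\zeta^i=(\pm4\zeta^{2i})^3$ because $\zeta^{6i}=\zeta^i$. So $r=0$, and $L=\mathbb{Q}(\zeta_{15})$.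

## 11. The case $p=3$, non-Schurian schemes, and totally real or CM centres

*The hypothesis $p\ne3$ is needed.* For $p=3$ the scheme is defined, but three nonzero elements of $\mathbb{Z}_3$ with sum $0$ are all equal, so $\psi_0=\psi_1=\psi_2$ for each $s\ne0$. By (4), $qc_s=g(\psi_0)^3$. So the $\lambda$ in Lemma 6 are cube roots of unity times $g(\psi_0)$, and with $\ell$ the characteristic of $\mathbb{F}_q$ all values in Lemma 6 lie in $\mathbb{Q}(\zeta_{3\ell})$, which splits $\mathbb{Q}S$ by Lemma 3.

*The counterexamples are non-Schurian.* By Section 3, every Schurian scheme is split by a cyclotomic field. So the schemes of Theorem 1, and the symmetrizations in Theorem 8(d), are not the orbital schemes of any transitive group.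

*Every scheme, commutative or not, obeys one restriction.* A number field is CM if it has no real embedding and is a quadratic extension of a totally real field; $\mathbb{Q}(i)$ is an example.

**Proposition 9.** For every finite association scheme $(X,S)$, the centre $K$ of each simple component of $\mathbb{Q}S$ is totally real or CM.

*Proof.* Let $Z$ be the centre of $\mathbb{Q}S$. Transposition is an anti-automorphism of $\mathbb{Q}S$, so it preserves $Z$ and restricts to an automorphism of $Z$.

**Step 1. Transposition acts on each $K$.** We have $K=eZ$ for a primitive idempotent $e$ of $Z$. Then $e^T$ is also a primitive idempotent of $Z$, so $ee^T=0$ unless $e^T=e$. But $\operatorname{tr}(ee^T)>0$, so $e^T=e$. Thus transposition induces an automorphism $\kappa$ of $K$ with $\kappa^2=1$.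

**Step 2. $\kappa$ is complex conjugation in every embedding.** Let $\varphi:K\to\mathbb{C}$ be an embedding. The map $z\mapsto\varphi(ez)$ is a homomorphism $Z\to\mathbb{C}$; extend it to the $\mathbb{C}$-span of $Z$, a commutative algebra containing $I$ and closed under adjoints. On real matrices the adjoint is the transpose, so Lemma 2 gives $\varphi(\kappa z)=\overline{\varphi(z)}$ for $z\in K$.

**Step 3. Conclude.** If $\kappa=1$, every embedding of $K$ is real, so $K$ is totally real. If $\kappa\ne1$, some $z$ has $\kappa z\ne z$, so $\varphi(z)\ne\overline{\varphi(z)}$ for every $\varphi$, and $K$ has no real embedding. The fixed field $K^\kappa$ is totally real: every embedding of $K^\kappa$ extends to some embedding $\varphi$ of $K$, and $\varphi(z)=\overline{\varphi(z)}$ for $z\in K^\kappa$. Since $[K:K^\kappa]=2$, $K$ is CM. $\square$
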